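\title{The degree of a recursive family of local permutation polynomials}

\begin{abstract}
A local permutation polynomial in $n$ variables over $\mathbb{F}_q$, $q>2$, has degree at most $n(q-2)$. A conjecture in a paper of Gutierrez and Jimenez Urroz asserts that the polynomials $f_1=x_1$, $f_n=t(f_{n-1}^{q-2}+x_n^{q-2})$, where $t$ is the transposition of $0$ and $1$, attain this bound for all $n\ge2$ and all odd $q>3$. We determine the coefficient of $x_1^{q-2}\cdots x_n^{q-2}$ in $f_n$ through a rational generating function over the prime field. The conjecture is true for $n\le5$ and false in general: it first fails at $n=6$, exactly for $q=5^r$ with $r\ge2$. We decide for which $q$ it holds for all $n$, except for primes $q\equiv3\pmod 4$, where we give a recurrence and sufficient criteria for failure.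
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q=p^r$ be a power of a prime $p$. Every map $\mathbb{F}_q^n\to\mathbb{F}_q$ is given by exactly one polynomial $f\in\mathbb{F}_q[x_1,\ldots,x_n]$ with $\deg_{x_i}f<q$ for all $i$; we call such polynomials \emph{reduced}. We identify a map with its reduced polynomial, so all computations take place modulo $x_i^q-x_i$, and the \emph{degree} of a map is the total degree of its reduced polynomial. It is at most $n(q-1)$.

A map $f\colon\mathbb{F}_q^n\to\mathbb{F}_q$ is a \emph{local permutation polynomial} (LPP) if it permutes $\mathbb{F}_q$ as a function of each variable $x_i$ whenever the other $n-1$ variables are fixed. For $n=2$ this says that the table of values of $f$ is a Latin square. The condition forces the degree down: for $q>2$ an LPP has degree at most $q-2$ in each variable, hence total degree at most $n(q-2)$, with equality exactly when the monomial $x_1^{q-2}\cdots x_n^{q-2}$ occurs (Lemma~\ref{lem:top}). One would like explicit LPPs that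 attain this bound.

LPPs are easy to build recursively. If $g$ is an LPP in $x_1,\ldots,x_{n-1}$ and $\rho,\sigma,\tau$ are permutations of $\mathbb{F}_q$, then $\rho(\sigma(g)+\tau(x_n))$ is an LPP in $x_1,\ldots,x_n$, because in each variable it is a composition of permutations. To make the degree large, choose permutations of large degree. Two such are
\[
\iota(x)=x^{q-2},\qquad t(x)=x+s(x),\quad\text{where } s(x)=\sum_{k=0}^{q-2}x^k .
\]
The map $\iota$ sends $x\neq0$ to $1/x$ and fixes $0$. We have $s(0)=1$, $s(1)=q-1=-1$, and $s(a)=(a^{q-1}-1)/(a-1)=0$ for $a\ne0,1$, so $t$ interchanges $0$ and $1$ and fixes every other element. Both $\iota$ and $t$ are involutions. Define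
\begin{equation}\label{eq:f}
f_1=x_1,\qquad f_n=t\bigl(\iota(f_{n-1})+\iota(x_n)\bigr)\quad(n\ge2).
\end{equation}
Each $f_n$ is an LPP in $n$ variables. Let $C_n$ be the coefficient of $x_1^{q-2}\cdots x_n^{q-2}$ in $f_n$.

The case $n=2$ can be expanded directly. Put $u=x_1^{q-2}$ and $w=x_2^{q-2}$. The polynomial $t(u+w)$ is a combination of monomials $u^aw^b$ with $a+b\le q-2$, and $u^a$ reduces to $x_1^{q-1-a}$ for $1\le a\le q-2$. So $x_1^{q-2}x_2^{q-2}$ comes from $uw$ alone, which comes from the term $(u+w)^2$ of $t$. For $q>3$ this term is present and $C_2=2$. Two restrictions are now visible. For $q=3$ we have $\iota(x)=x$ and $t(x)=2x+1$, so every $f_n$ has degree $1$; and for $p=2$ the coefficient $C_2$ vanishes. Call $q$ \emph{admissible} if $q>3$ and $p\ne2$. It is known that $\deg f_2=2(q-2)$ and $\deg f_3=3(q-2)$ for admissible $q$, and the following is posed in \cite{GU}.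

\medskip
\noindent\textbf{Conjecture.} \emph{If $q$ is admissible, then $\deg f_n=n(q-2)$ for every $n\ge2$.}
\medskip

The first values support it. We shall find $C_2,C_3,C_4,C_5=2,-4,-4,8$ for every admissible $q$, which suggests that $C_n$ is always a power of $2$ up to sign. But $C_6=20$ for every admissible $q>5$, and this vanishes in characteristic $5$. Our main result gives $C_n$ for all $n$. For admissible $q=p^r$ put
\[
m=\frac{p-1}{2},\qquad \delta=\begin{cases}1&\text{if } r=1,\\ 0&\text{if } r\ge2,\end{cases}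
\]
and define $\gamma_l\in\mathbb{F}_p$ by
\begin{equation}\label{eq:Gamma}
\Gamma(v)=\sum_{l\ge0}\gamma_lv^l=\left[(1-4v)\left(\frac{1+v}{1-v}+\delta\,\frac{v^m}{1-v^m}\right)\right]^{-1}\in\mathbb{F}_p[[v]].
\end{equation}
The series in brackets has constant term $1$, so it is invertible.

\begin{theorem}\label{thm:main}
Let $q$ be admissible and $n\ge2$. Then $\deg f_n=n(q-2)$ if and only if $C_n\neq0$, and
\[
C_{2l+2}=2(-1)^l\gamma_l,\qquad C_{2l+3}=-4(-1)^l\gamma_l\qquad(l\ge0).
\]
Hence $\deg f_n=n(q-2)$ if and only if $\gamma_{\lfloor(n-2)/2\rfloor}\ne0$.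
\end{theorem}

So the answer depends only on $n$, on $p$, and on whether $r=1$, and it is the same for $n=2l+2$ and $n=2l+3$.

\begin{corollary}\label{cor:false}
If $q=5^r$ with $r\ge2$, then $\deg f_6<6(q-2)$ and $\deg f_7<7(q-2)$. In particular, the Conjecture is false.
\end{corollary}

We say that the Conjecture \emph{fails for $q$ at $n$} if $\deg f_n<n(q-2)$, and that it \emph{holds for $q$} if it fails at no $n\ge2$.

\begin{theorem}\label{thm:powers}
Let $q=p^r$ with $p$ odd and $r\ge2$.
\begin{enumerate}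
\item[(a)] If $p=3$, the Conjecture holds for $q$.
\item[(b)] If $p=5$, it fails exactly at $n=2l+2$ and $n=2l+3$ with $l\equiv2\pmod5$.
\item[(c)] If $p\ge7$, it fails at $n$ if and only if $(-4)^l\equiv-\frac23\pmod p$, where $l=\lfloor\frac{n-2}{2}\rfloor$. So it fails for $q$ if and only if $-\frac23$ lies in the subgroup $\langle-4\rangle$ of $\mathbb{F}_p^*$.
\end{enumerate}
In particular, it holds for $q$ whenever $p\equiv13,17\pmod{24}$, and there are infinitely many $p$ for which it fails.
\end{theorem}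

\begin{theorem}\label{thm:primes}
Let $q=p\ge5$ be prime.
\begin{enumerate}
\item[(a)] If $p=5$, the Conjecture holds for $q$.
\item[(b)] If $p\equiv1\pmod4$ and $p\ge13$, it fails at $n=p+1$ and $n=p+2$.
\item[(c)] If $p\equiv3\pmod4$ and $p\ge7$, then $\gamma_l=\frac{3\cdot4^l+2(-1)^l}{5}$ for $l<m$, $\gamma_m=-\frac45$, and $\gamma_l=-\gamma_{l-1}+2\gamma_{l-m-1}$ for $l>m$. The Conjecture fails for $q$ if $(-4)^l\equiv-\frac23\pmod p$ for some $0\le l<m$, or if $3(-4)^j\equiv13+10j\pmod p$ for some $0\le j<m$. It fails for $p=7,11,19,23,31,43,47,59,67$.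
\end{enumerate}
\end{theorem}

The list in (c) contains every prime $p\equiv3\pmod4$ with $7\le p\le67$. We do not decide whether the Conjecture fails for every prime $q=p\equiv3\pmod4$ with $p\ge7$. The prime field and its extensions can behave in opposite ways: the Conjecture holds for $q=5$ and fails for $q=25$, while it fails for $q=13$ and holds for $q=169$.

\begin{theorem}\label{thm:small}
For $2\le n\le5$ we have $\deg f_n=n(q-2)$ for all admissible $q$. At $n=6,7$ the Conjecture fails exactly for $q=5^r$ with $r\ge2$. At $n=8,9$ it fails exactly for $q=19^r$ with $r\ge1$.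
\end{theorem}

In characteristic $2$ the bound is never attained.

\begin{proposition}\label{prop:two}
If $q=2^r\ge4$, then $\deg f_n<n(q-2)$ for every $n\ge2$.
\end{proposition}

The proof of Theorem~\ref{thm:main} never expands $f_n$. It writes $C_n$ as a sum over $\mathbb{F}_q^n$ and groups the terms by the value of $f_n$; the nonlinear recursion \eqref{eq:f} then becomes a linear recursion for polynomials in one variable (Sections \ref{sec:weight} and~\ref{sec:rec}). We run this recursion by hand up to $n=6$ in Section~\ref{sec:six} and solve it in Section~\ref{sec:gf}. The remaining sections locate the zeros of the sequence $\gamma_l$.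

\section{The top coefficient as a weighted sum}\label{sec:weight}

Coefficients of reduced polynomials are extracted with the power sums of $\mathbb{F}_q$. With the convention $0^0=1$, for every integer $k\ge0$,
\begin{equation}\label{eq:power}
\sum_{x\in\mathbb{F}_q}x^k=\begin{cases}-1&\text{if $k>0$ and $(q-1)\mid k$,}\\ 0&\text{otherwise.}\end{cases}
\end{equation}
Let $q>2$ and let $B=\sum_{k=0}^{q-1}b_kx^k$ be reduced. The only positive multiple of $q-1$ that is at most $q$ is $q-1$, so
\begin{equation}\label{eq:extract}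
\sum_{x\in\mathbb{F}_q}B(x)=-b_{q-1},\qquad \sum_{x\in\mathbb{F}_q}xB(x)=-b_{q-2}.
\end{equation}

\begin{lemma}\label{lem:top}
Let $q>2$, let $f$ be an LPP in $n$ variables, and let $C$ be the coefficient of $x_1^{q-2}\cdots x_n^{q-2}$ in $f$. Then $\deg_{x_i}f\le q-2$ for all $i$. Hence $\deg f\le n(q-2)$, with equality if and only if $C\ne0$. Moreover,
\[
C=(-1)^n\sum_{x\in\mathbb{F}_q^n}x_1\cdots x_n\,f(x).
\]
\end{lemma}

\begin{proof}
Let $g$ be the coefficient of $x_i^{q-1}$ in $f$, a reduced polynomial in the other variables. Fix values of these variables. By \eqref{eq:extract}, the value of $-g$ is the sum of $f$ over $x_i\in\mathbb{F}_q$. Since $f$ permutes $\mathbb{F}_q$ in $x_i$, this sum is $\sum_{a\in\mathbb{F}_q}a=0$. A reduced polynomial that vanishes everywhere is zero, so $g=0$. With all partial degrees at most $q-2$, the only possible monomial of degree $n(q-2)$ is $x_1^{q-2}\cdots x_n^{q-2}$. Finally, a monomial $x_1^{e_1}\cdots x_n^{e_n}$ of $f$ contributes $\prod_i\sum_{x_i}x_i\cdot x_i^{e_i}$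 to the displayed sum, and by \eqref{eq:extract} this is $(-1)^n$ if all $e_i=q-2$ and $0$ otherwise.
\end{proof}

The direct expansion that gave $C_2=2$ does not extend well: already $f_3$ requires the reduced form of $f_2^{q-2}$, a high power of a polynomial with many terms. The sum in Lemma~\ref{lem:top} avoids this, because it uses only the values of $f_n$. Group its terms by these values: for $y\in\mathbb{F}_q$ put
\begin{equation}\label{eq:A}
A_n(y)=\sum_{x\in\mathbb{F}_q^n:\ f_n(x)=y}x_1\cdots x_n,\qquad\text{so that}\qquad C_n=(-1)^n\sum_{y\in\mathbb{F}_q}yA_n(y).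
\end{equation}
One may think of $A_n$ as the distribution of $f_n$ when the point $x$ carries the weight $x_1\cdots x_n\in\mathbb{F}_q$, and of $C_n$ as its mean, up to sign. As for probability distributions, applying a permutation to $f_n$ relabels $A_n$, and adding a function of a new variable convolves it. Both operations are linear in $A_n$, and they are the only operations in \eqref{eq:f}.

\begin{example}\label{ex:two}
Let $q>3$ and $n=2$. Substitute $u=\iota(x_1)$, $w=\iota(x_2)$. Since $t$ is an involution, $f_2=z$ means $u+w=t(z)$, so $A_2=D_2\circ t$ with $D_2(c)=\sum_{u+w=c}\iota(u)\iota(w)$. For $c\neq0$,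
\[
D_2(c)=\sum_{u\ne0,c}\frac1{u(c-u)}=\frac1c\sum_{u\ne0,c}\Bigl(\frac1u+\frac1{c-u}\Bigr)=\frac2c\sum_{u\neq0,c}\frac1u=-\frac2{c^2},
\]
because $u\mapsto c-u$ permutes $\mathbb{F}_q\setminus\{0,c\}$ and $\sum_{u\ne0}1/u=\sum_{u}u=0$. Also $D_2(0)=-\sum_{u}u^{q-3}=0$ by \eqref{eq:power}, since $q>3$. Thus $D_2(c)=-2c^{q-3}$. As $t(c)-c$ is $1$ at $c=0$, is $-1$ at $c=1$, and is $0$ elsewhere,
\[
C_2=\sum_c t(c)D_2(c)=\sum_c cD_2(c)+D_2(0)-D_2(1)=0+0+2 .
\]
Three features of this computation hold for all $n$. The convolution $D_2$ is the formal derivative of $c^{q-2}=A_1(\iota(c))$. Its degree is at most $q-3$, so the sum $\sum_c cD_2(c)$ vanishes. The whole of $C_2$ comes from the two points moved by $t$.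
\end{example}

\section{A linear recursion}\label{sec:rec}

In this section $q>3$ is arbitrary; the characteristic may be $2$. We have $A_1(y)=y$.

\begin{lemma}\label{lem:transfer}
For $n\ge2$ we have $A_n=D_n\circ t$, where $D_n(c)=\sum_{w\in\mathbb{F}_q}(A_{n-1}\circ\iota)(c-w)\,\iota(w)$.
\end{lemma}

\begin{proof}
The value $f_n(x)$ depends on $x_1,\ldots,x_{n-1}$ only through $y=f_{n-1}(x_1,\ldots,x_{n-1})$. Summing first over the points with given $y$, we see that $A_n(z)$ is the sum of $A_{n-1}(y)\,x_n$ over all pairs $(y,x_n)$ with $t(\iota(y)+\iota(x_n))=z$. Put $u=\iota(y)$ and $w=\iota(x_n)$, so that $y=\iota(u)$ and $x_n=\iota(w)$. The condition becomes $u+w=t(z)$.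
\end{proof}

A convolution on $\mathbb{F}_q$ is in general hard to follow on coefficients. Convolution with $\iota$ is an exception.

\begin{lemma}\label{lem:deriv}
Let $B=\sum_{k=0}^{q-1}b_kx^k$ be reduced. Then $\sum_{w\in\mathbb{F}_q}B(c-w)\,\iota(w)=B'(c)$ for all $c\in\mathbb{F}_q$, where $B'$ is the formal derivative.
\end{lemma}

\begin{proof}
By the binomial theorem the left side equals
\[
\sum_{k=0}^{q-1}b_k\sum_{j=0}^k\binom kj(-1)^jc^{k-j}\sum_{w}w^{j+q-2}.
\]
For $0\le j\le q-1$ the exponent $j+q-2$ lies between $q-2$ and $2q-3$, so it is a multiple of $q-1$ only for $j=1$. By \eqref{eq:power} only $j=1$ contributes, and the total is $\sum_{k\ge1} kb_kc^{k-1}$.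
\end{proof}

The representative must be reduced: $x^q$ and $x$ are the same function, with formal derivatives $0$ and $1$. The two lemmas give
\begin{equation}\label{eq:step}
A_n=D_n\circ t,\qquad D_n=(A_{n-1}\circ\iota)'\qquad(n\ge2),
\end{equation}
where $A_{n-1}\circ\iota$ is reduced before it is differentiated.

\begin{proof}[Proof of Proposition~\ref{prop:two}]
For $p=2$ we have $D_2=(x^{q-2})'=-2x^{q-3}=0$, so $A_2=0$. By \eqref{eq:step}, $A_n=0$ for all $n\ge2$. Then $C_n=0$ by \eqref{eq:A}, and Lemma~\ref{lem:top} applies.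
\end{proof}

We now write \eqref{eq:step} in the basis of monomials, where each of its three operations is simple. Composition with $\iota$ fixes constants and sends $x^k$ to $x^{q-1-k}$ for $1\le k\le q-2$. Differentiation multiplies $x^k$ by $k$ and lowers the exponent. Composition with $t$ changes a function $g$ only at $0$ and $1$:
\begin{equation}\label{eq:t}
g\circ t=g+\bigl(g(1)-g(0)\bigr)s,
\end{equation}
since both sides equal $g(1)$ at $0$, equal $g(0)$ at $1$, and equal $g$ elsewhere. All coefficients of $s$ up to $x^{q-2}$ are $1$, so \eqref{eq:t} adds the same constant to each of them.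

The proof below shows that only the coefficients of $x,\ldots,x^{q-3}$ feed into the next step, and that they are reflected by $k\mapsto q-2-k$ and multiplied by $k+1$. We therefore index the coefficient of $x^k$ by $i=k+1$; the reflection becomes $i\mapsto q-i$, which is $i\mapsto-i$ modulo $p$. Let $I=\{2,\ldots,q-2\}$, a set of integers that is stable under $i\mapsto q-i$ and contains $2$ because $q>3$. On $\mathbb{F}_p^I$ define a linear map $L$ and a linear form $\varphi$ by
\[
(La)_i=i\,a_{q-i},\qquad \varphi(a)=-\sum_{i\in I}i\,a_i ,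
\]
where integers are read modulo $p$. Let $e_j$ $(j\in I)$ be the standard basis vectors and let $w_k=(i^k)_{i\in I}$ for $k\ge0$, so that $w_0=(1,\ldots,1)$.

\begin{proposition}\label{prop:rec}
For $n\ge1$ the reduced polynomial $A_n$ has coefficients in $\mathbb{F}_p$ and degree at most $q-2$. Let $\alpha^{(n)}\in\mathbb{F}_p^I$ be the vector whose $i$th entry is the coefficient of $x^{i-1}$ in $A_n$, and let $\lambda_n=\varphi(\alpha^{(n-1)})$ for $n\ge2$. Then
\begin{equation}\label{eq:rec}
\alpha^{(1)}=e_2,\qquad \alpha^{(n)}=L\alpha^{(n-1)}+\lambda_nw_0,\qquad C_n=(-1)^{n+1}\lambda_n\qquad(n\ge2).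
\end{equation}
\end{proposition}

\begin{proof}
For $n=1$ we have $A_1=x$. Let $n\ge2$ and assume $A_{n-1}=\sum_{k=0}^{q-2}a_kx^k$ with $a_k\in\mathbb{F}_p$. Then $A_{n-1}\circ\iota=a_0+\sum_{k=1}^{q-2}a_kx^{q-1-k}$ is reduced, and since $q-1-k=-(k+1)$ in $\mathbb{F}_p$,
\[
D_n=-\sum_{k=1}^{q-2}(k+1)a_kx^{q-2-k}.
\]
The coefficient $a_0$ has disappeared, and $a_{q-2}$ enters only the constant term. The difference $D_n(1)-D_n(0)$ is the sum of the nonconstant coefficients, that is,
\[
D_n(1)-D_n(0)=-\sum_{k=1}^{q-3}(k+1)a_k=\varphi(\alpha^{(n-1)})=\lambda_n .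
\]
By \eqref{eq:step} and \eqref{eq:t}, $A_n=D_n+\lambda_ns$. This polynomial has coefficients in $\mathbb{F}_p$ and degree at most $q-2$, which completes the induction. Since $\deg D_n\le q-3$, the coefficient of $x^{q-2}$ in $A_n$ is $\lambda_n$, so $\sum_yyA_n(y)=-\lambda_n$ by \eqref{eq:extract} and $C_n=(-1)^{n+1}\lambda_n$ by \eqref{eq:A}. For $i\in I$ the monomial $x^{i-1}$ of $D_n$ comes from $k=q-1-i$, so its coefficient in $A_n$ is $-(q-i)a_{q-i-1}+\lambda_n=i\,\alpha^{(n-1)}_{q-i}+\lambda_n$.
\end{proof}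

\begin{remark}
If $t$ is replaced by the identity in \eqref{eq:f}, the same induction gives $A_n=D_n$ of degree at most $q-3$, so the top coefficient is $0$ for all $n\ge2$. The transposition is the only source of $C_n$.
\end{remark}

\section{The first steps and a counterexample}\label{sec:six}

From now on $q$ is admissible. The recursion \eqref{eq:rec} lives in a space of dimension $q-3$, but it only ever produces combinations of $e_2$, $e_{q-2}$ and the $w_k$. Indeed, the definitions and $q=0$ in $\mathbb{F}_p$ give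
\begin{equation}\label{eq:rules}
\begin{aligned}
&Le_2=-2e_{q-2},\qquad Le_{q-2}=2e_2,\qquad Lw_k=(-1)^kw_{k+1},\\
&\varphi(e_2)=-2,\qquad \varphi(e_{q-2})=2,\qquad \varphi(w_k)=-S_{k+1},
\end{aligned}
\end{equation}
where $S_k=\sum_{i=2}^{q-2}i^k\in\mathbb{F}_p$. Here $i$ runs over exponents, which are integers read modulo $p$, and not over elements of $\mathbb{F}_q$. This is why only $p$ and $\delta$ enter the final answer.

\begin{lemma}\label{lem:S}
For odd $k\ge1$ we have $S_k=0$. For $h\ge1$ we have $S_{2h}=-2-\delta$ if $m\mid h$ and $S_{2h}=-2$ otherwise.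
\end{lemma}

\begin{proof}
The integers $0,\ldots,q-1$ meet each residue class modulo $p$ exactly $p^{r-1}$ times, and $p^{r-1}=\delta$ in $\mathbb{F}_p$. By \eqref{eq:power} for the field $\mathbb{F}_p$, the sum $\sum_{i=0}^{q-1}i^k$ with $k\ge1$ equals $-\delta$ if $(p-1)\mid k$ and $0$ otherwise. To obtain $S_k$, subtract the terms $0$, $1$, $(-1)^k$ for $i=0,1,q-1$. Since $p-1=2m$ is even, it divides no odd $k$, and it divides $2h$ if and only if $m\mid h$.
\end{proof}

If $r=1$ then $p\ge5$ and $m\ge2$. So $S_2=-2$ for every admissible $q$, and $S_4=-2$ except for $q=5$, where $S_4=-3$. Applying \eqref{eq:rec} and \eqref{eq:rules} five times, we find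
\[
\begin{aligned}
\alpha^{(1)}&=e_2, & \lambda_2&=-2,\\
\alpha^{(2)}&=-2e_{q-2}-2w_0, & \lambda_3&=-4+2S_1=-4,\\
\alpha^{(3)}&=-4e_2-2w_1-4w_0, & \lambda_4&=8+2S_2+4S_1=4,\\
\alpha^{(4)}&=8e_{q-2}+2w_2-4w_1+4w_0, & \lambda_5&=16-2S_3+4S_2-4S_1=8,\\
\alpha^{(5)}&=16e_2+2w_3+4w_2+4w_1+8w_0, & \lambda_6&=-32-2S_4-4S_3-4S_2-8S_1 .
\end{aligned}
\]
Thus $\lambda_6=-24-2S_4$, which is $-20$ for $q>5$ and $-18$ for $q=5$. With $C_n=(-1)^{n+1}\lambda_n$ this gives the values $2,-4,-4,8,20$ announced in the introduction. For $q=25$ we get $C_6=0$, so $\deg f_6<6(q-2)$: the Conjecture is already disproved. The field $\mathbb{F}_5$ escapes because of the extra $-1$ in $S_4$.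

The table also shows the structure of the general term. Each $\lambda_n$ is a power of $2$ up to sign, coming from the orbit of $e_2$ under $L$, corrected by terms that the earlier $\lambda_k$ have fed back through $w_0$. The first corrections happen to preserve powers of $2$; the correction in $\lambda_6$ does not.

\section{The generating function}\label{sec:gf}

The feedback is a convolution in $n$, so it is resolved by a generating function.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The first assertion is Lemma~\ref{lem:top}. Unrolling \eqref{eq:rec} gives $\alpha^{(n-1)}=L^{n-2}e_2+\sum_{k=2}^{n-1}\lambda_kL^{n-1-k}w_0$, and hence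
\[
\lambda_n=\varphi(L^{n-2}e_2)+\sum_{k=2}^{n-1}\lambda_k\,\varphi(L^{n-1-k}w_0)\qquad(n\ge2).
\]
Define series in $\mathbb{F}_p[[z]]$ by
\[
\Lambda=\sum_{n\ge2}\lambda_nz^{n-2},\qquad U=\sum_{j\ge0}\varphi(L^je_2)z^j,\qquad V=\sum_{j\ge0}\varphi(L^jw_0)z^j .
\]
The identity for $\lambda_n$ is the coefficient of $z^{n-2}$ in $\Lambda=U+zV\Lambda$, so $\Lambda=U/(1-zV)$. By \eqref{eq:rules}, $L^2e_2=-4e_2$ and $L^2w_k=-w_{k+2}$. Each application of $L^2$ carries a minus sign and a factor $z^2$, so we put $v=-z^2$.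

For $U$: we have $\varphi(e_2)=-2$ and $\varphi(Le_2)=-2\varphi(e_{q-2})=-4$, hence $\varphi(L^{2h}e_2)=-2(-4)^h$ and $\varphi(L^{2h+1}e_2)=-4(-4)^h$. Therefore
\[
U=-2(1+2z)\sum_{h\ge0}(-4z^2)^h=-\frac{2(1+2z)}{1-4v}.
\]

For $V$: we have $\varphi(L^{2h}w_0)=(-1)^h\varphi(w_{2h})=-(-1)^hS_{2h+1}=0$ by Lemma~\ref{lem:S}, and for $h\ge1$, $\varphi(L^{2h-1}w_0)=\varphi(L^{2h-2}w_1)=(-1)^{h-1}\varphi(w_{2h-1})=(-1)^hS_{2h}$. Therefore
\[
zV=\sum_{h\ge1}(-1)^hS_{2h}z^{2h}=\sum_{h\ge1}S_{2h}v^h=-\frac{2v}{1-v}-\delta\,\frac{v^m}{1-v^m},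
\]
and $1-zV=\frac{1+v}{1-v}+\delta\frac{v^m}{1-v^m}$. Comparing with \eqref{eq:Gamma},
\[
\Lambda(z)=-2(1+2z)\,\Gamma(-z^2).
\]
The coefficients of $z^{2l}$ and $z^{2l+1}$ give $\lambda_{2l+2}=-2(-1)^l\gamma_l$ and $\lambda_{2l+3}=-4(-1)^l\gamma_l$, and $C_n=(-1)^{n+1}\lambda_n$ gives the stated formulas. Since $p$ is odd, the factors $2$ and $4$ are nonzero, so $C_n\neq0$ if and only if $\gamma_{\lfloor(n-2)/2\rfloor}\ne0$.
\end{proof}

The vanishing of $S_k$ for odd $k$ makes $1-zV$ a series in $z^2$. This is why $n=2l+2$ and $n=2l+3$ always behave alike.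

\section{Proper prime powers}\label{sec:powers}

Consider the series over $\mathbb{Z}$
\begin{equation}\label{eq:G}
G(v)=\sum_{l\ge0}g_lv^l=\frac{1-v}{(1+v)(1-4v)}=\frac{2/5}{1+v}+\frac{3/5}{1-4v}.
\end{equation}
The last equality holds over $\mathbb{Q}$ because $2(1-4v)+3(1+v)=5(1-v)$. Hence
\[
g_l=\frac{3\cdot4^l+2(-1)^l}{5}\in\mathbb{Z},\qquad g_0,g_1,g_2,g_3,g_4=1,\ 2,\ 10,\ 38,\ 154,
\]
and $g_l=3g_{l-1}+4g_{l-2}$ for $l\ge2$, since $(1+v)(1-4v)=1-3v-4v^2$. If $r\ge2$, then $\delta=0$ and $\Gamma$ is the reduction of $G$, so $\gamma_l=g_l\bmod p$. The question becomes which primes divide some $g_l$.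

\begin{proof}[Proof of Corollary~\ref{cor:false}]
For $p=5$ and $r\ge2$ we have $\gamma_2=10=0$, so $C_6=C_7=0$ by Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:powers}]
By Theorem~\ref{thm:main} the Conjecture fails at $n=2l+2$ and $n=2l+3$ if and only if $p\mid g_l$.

(a) Modulo $3$ we have $5g_l\equiv2(-1)^l$ and $5\equiv2$, so $g_l\equiv(-1)^l\not\equiv0$.

(b) The denominator $5$ forces us to work modulo $25$. The binomial theorem gives $4^l=(5-1)^l\equiv(-1)^l(1-5l)\pmod{25}$. So $5g_l\equiv(-1)^l(5-15l)\pmod{25}$, that is, $g_l\equiv(-1)^l(1+2l)\pmod5$. This vanishes if and only if $l\equiv2\pmod5$.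

(c) For $p\ge7$ the numbers $3$ and $5$ are invertible, and $5(-1)^lg_l=3(-4)^l+2$. So $p\mid g_l$ if and only if $(-4)^l\equiv-\frac23\pmod p$. As $l$ runs over the integers $l\ge0$, the powers $(-4)^l$ run over the finite group $\langle-4\rangle$.

\emph{Primes $p\equiv13,17\pmod{24}$.} We show that $-4$ is a square modulo $p$ and $-\frac23$ is not; then $-\frac23\notin\langle-4\rangle$. Recall the rules for the Legendre symbol: it is multiplicative; $\left(\frac{-1}{p}\right)=1$ if and only if $p\equiv1\pmod4$; $\left(\frac2p\right)=1$ if and only if $p\equiv\pm1\pmod8$; and $\left(\frac3p\right)=\left(\frac p3\right)$ for $p\equiv1\pmod4$ by quadratic reciprocity. Here $p\equiv1\pmod4$, so $-4=(-1)\cdot2^2$ is a square. Since $-\frac23=-6/3^2$, its symbol is $\left(\frac{-6}p\right)=\left(\frac2p\right)\left(\frac p3\right)$. If $p\equiv13\pmod{24}$, then $p\equiv5\pmod8$ and $p\equiv1\pmod3$, and the product is $(-1)(1)$. If $p\equiv17\pmod{24}$, then $p\equiv1\pmod8$ and $p\equiv2\pmod3$, and the product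 is $(1)(-1)$.

\emph{Infinitely many failures.} For $l\ge1$ write $3(-4)^l+2=2N_l$ with $N_l=1-6(-4)^{l-1}$. By (c) it suffices to show that infinitely many primes divide some $N_l$. Suppose that $p_1,\ldots,p_k$ are all the primes $p\ge7$ that do. As in Euclid's argument we choose $l$ so that $N_l$ avoids them; the prime $5$ divides every $N_l$, so we also control its exponent. Let $M=25p_1\cdots p_k$ and $l=1+\phi(M)$, where $\phi$ is Euler's function. Since $M$ is odd, Euler's theorem gives $(-4)^{l-1}\equiv1\pmod M$, so $N_l\equiv-5\pmod M$. Thus no $p_i$ divides $N_l$, and $25\nmid N_l$. Also $N_l\equiv1\pmod6$, so $2$ and $3$ do not divide $N_l$. It follows that $|N_l|\le5$. But $|N_l|\ge6\cdot4-1$ because $l-1\ge1$, a contradiction.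
\end{proof}

For example, $g_3=2\cdot19$ and $g_4=2\cdot7\cdot11$, so for $r\ge2$ the Conjecture fails for $19^r$ at $n=8$ and for $7^r$ and $11^r$ at $n=10$.

\section{Prime fields}\label{sec:primes}

Let $q=p\ge5$, so $\delta=1$. The extra term in \eqref{eq:Gamma} begins with $v^m$. We need two forms of $\Gamma$: one that compares it with $G$ for $l<2m$, and one that yields a recurrence for all $l$. Put $R=\frac{1-v}{1+v}$, so that $G=\frac{R}{1-4v}$, and let $h_j$ be the coefficient of $v^j$ in $GR\in\mathbb{Z}[[v]]$; note that $h_0=1$.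

\begin{lemma}\label{lem:prime}
Let $q=p\ge5$. The following hold in $\mathbb{F}_p$.
\begin{enumerate}
\item[(i)] $\gamma_l=g_l$ for $0\le l<m$, and $\gamma_{m+j}=g_{m+j}-h_j$ for $0\le j<m$.
\item[(ii)] $\Gamma=\dfrac{(1-v)(1-v^m)}{(1-4v)(1+v-2v^{m+1})}$.
\item[(iii)] $\gamma_l=-\gamma_{l-1}+2\gamma_{l-m-1}$ for $l>m$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Factoring $1/R$ out of the second factor in \eqref{eq:Gamma} gives $\Gamma=G\bigl(1+R\frac{v^m}{1-v^m}\bigr)^{-1}$. Modulo $v^{2m}$ the bracket is $1+Rv^m$, with inverse $1-Rv^m$. So $\Gamma\equiv G-GRv^m\pmod{v^{2m}}$.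

(ii) The numerator of $\frac{1+v}{1-v}+\frac{v^m}{1-v^m}$ over the denominator $(1-v)(1-v^m)$ is $(1+v)(1-v^m)+v^m(1-v)=1+v-2v^{m+1}$.

(iii) By Fermat's little theorem $4^m=2^{p-1}=1$, so $1-v^m=1-(4v)^m=(1-4v)\sum_{i<m}4^iv^i$. By (ii), $\Gamma\cdot(1+v-2v^{m+1})=(1-v)\sum_{i<m}4^iv^i$ has degree at most $m$. Its coefficient of $v^l$ for $l>m$ is $\gamma_l+\gamma_{l-1}-2\gamma_{l-m-1}=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:primes}]
(a) Here $m=2$. Modulo $5$ we have $1-4v=1+v$, $1-v^2=(1-v)(1+v)$ and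
\[
1+v-2v^3=(1-v)(1+2v+2v^2)=(1-v)(1-3v+2v^2)=(1-v)^2(1-2v).
\]
Lemma~\ref{lem:prime}(ii) collapses to $\Gamma=\frac1{1-2v}$, so $\gamma_l=2^l\ne0$ for all $l$.

(b) For $p\ge7$, Lemma~\ref{lem:prime}(i) and $4^m=1$ give
\begin{equation}\label{eq:gm}
\gamma_m=g_m-1=\frac{3+2(-1)^m}{5}-1 .
\end{equation}
If $p\equiv1\pmod4$, then $m$ is even and $\gamma_m=0$. By Theorem~\ref{thm:main} the degree drops at $n=2m+2=p+1$ and at $n=p+2$.

(c) Now $m$ is odd, and \eqref{eq:gm} gives $\gamma_m=-\frac45$. The other formulas for $\gamma_l$ are parts (i) and (iii) of Lemma~\ref{lem:prime}. For $l<m$ we have $\gamma_l=g_l$, which vanishes if and only if $(-4)^l\equiv-\frac23$, by the proof of Theorem~\ref{thm:powers}(c). This is the first criterion.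

The second criterion covers $m\le l<2m$. We have
\[
GR=\frac{(1-v)^2}{(1+v)^2(1-4v)}=\frac{9/25}{1-4v}-\frac{4/25}{1+v}+\frac{20/25}{(1+v)^2},
\]
because $9(1+v)^2-4(1+v)(1-4v)+20(1-4v)=25-50v+25v^2$. The coefficient of $v^j$ in $(1+v)^{-2}$ is $(-1)^j(j+1)$, so $25h_j=9\cdot4^j+(-1)^j(16+20j)$. Since $4^m=1$ and $(-1)^m=-1$, we have $25g_{m+j}=15\cdot4^j-10(-1)^j$ in $\mathbb{F}_p$. By Lemma~\ref{lem:prime}(i), for $0\le j<m$,
\[
25\gamma_{m+j}=6\cdot4^j-(-1)^j(26+20j)=2(-1)^j\bigl(3(-4)^j-(13+10j)\bigr),
\]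
which vanishes if and only if $3(-4)^j\equiv13+10j\pmod p$.

It remains to exhibit a zero $\gamma_l=0$, hence a failure at $n=2l+2$, for each listed prime. Seven of them are covered by the two criteria; in the rows with an entry $j$ we use the second criterion and $l=m+j$.
\[
\begin{array}{c|c|c|l|c|c}
p&m&j&\text{verification}&l&n\\ \hline
7&3&1&-12-23=-5\cdot7&4&10\\
11&5&&g_4=154=14\cdot11&4&10\\
19&9&&g_3=38=2\cdot19&3&8\\
43&21&7&-49152-83=-1145\cdot43&28&58\\
47&23&3&-192-43=-5\cdot47&26&54\\
59&29&24&3\cdot45\equiv17\equiv253&53&108\\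
67&33&24&3\cdot(-5)\equiv52\equiv253&57&116
\end{array}
\]
In the last two rows we need $4^{24}=(2^6)^8$. Modulo $59$, $2^6\equiv5$, and repeated squaring gives $25$, $35$, $45$. Modulo $67$, $2^6\equiv-3$, and repeated squaring gives $9$, $14$, $-5$.

For $p=31$ and $p=23$ we use the recurrence. Arrange the $\gamma_l$ in rows of length $m+1$. The first row consists of $g_0,\ldots,g_{m-1}$ and $g_m-1$, computed from $g_l=3g_{l-1}+4g_{l-2}$. By Lemma~\ref{lem:prime}(iii), every later entry is twice the entry above it minus the entry preceding it in reading order. The left column records the index $l$ of the first entry of the row. For $p=31$, $m=15$: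
\[
\setlength{\arraycolsep}{3pt}
\begin{array}{r|rrrrrrrrrrrrrrrr}
0&1&2&10&7&30&25&9&3&14&23&1&2&10&7&30&24\\
16&9&26&25&20&9&10&8&29&30&16&17&18&2&12&17&\mathbf{0}
\end{array}
\]
So $\gamma_{31}=0$ and $n=64$. For $p=23$, $m=11$:
\[
\setlength{\arraycolsep}{3pt}
\begin{array}{r|rrrrrrrrrrrr}
0&1&2&10&15&16&16&20&9&15&12&4&13\\
12&12&15&5&2&7&2&15&3&4&20&11&15\\
24&9&21&12&15&22&5&2&4&4&13&9&21\\
36&20&22&2&5&16&17&10&21&10&16&2&17\\
48&\mathbf{0}
\end{array}
\]
So $\gamma_{48}=0$ and $n=98$.
\end{proof}

For $p=23$ and $p=31$ the tables show no zero with $l<2m$. So the two criteria in Theorem~\ref{thm:primes}(c) are sufficient for failure but not necessary.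

\section{At most nine variables}\label{sec:small}

\begin{proof}[Proof of Theorem~\ref{thm:small}]
By Theorem~\ref{thm:main}, the pairs $n=2,3$; $4,5$; $6,7$; $8,9$ correspond to $l=0,1,2,3$. We find all admissible $q$ and all $l\le3$ with $\gamma_l=0$.

If $p=3$, then $r\ge2$ and no $\gamma_l$ vanishes, by Theorem~\ref{thm:powers}(a). If $q=5$, no $\gamma_l$ vanishes, by Theorem~\ref{thm:primes}(a). If $p=5$ and $r\ge2$, then among $l\le3$ only $l=2$ gives a zero, by Theorem~\ref{thm:powers}(b).

Let $p\ge7$, so $m\ge3$. Then $\gamma_l=g_l$ for $l\le2$: this holds for all $l$ if $r\ge2$, and for $l<m$ if $r=1$ by Lemma~\ref{lem:prime}(i). The values $1,2,10$ are nonzero modulo $p$. For $l=3$ there are two cases. If $r\ge2$, or if $r=1$ and $p\ge11$ (so that $3<m$), then $\gamma_3=g_3=38=2\cdot19$, which vanishes if and only if $p=19$. If $q=7$, then $m=3$ and $\gamma_3=g_3-1=37\equiv2\pmod7$, which is nonzero.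

So there is no zero for $l=0,1$; the zeros for $l=2$ occur exactly for $q=5^r$ with $r\ge2$; and the zeros for $l=3$ occur exactly for $q=19^r$ with $r\ge1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GU}
Jaime Gutierrez and Jorge Jimenez Urroz,
\emph{Permutation and local permutation polynomial of maximum degree},
arXiv:2308.01258 (2023).

\end{thebibliography}
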